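\title{Coarse Lipschitz embeddings that cannot be made weakly sequentially continuous}

\begin{abstract}
We show that $\ell_2$ coarse Lipschitzly embeds into the separable reflexive space $Y=\big(\sum_n\ell_{p_n}\big)_{\ell_{3/2}}$ with $p_n=2-\frac1{n+1}$, and that no coarse Lipschitz embedding of $\ell_2$ into $Y$ is weakly sequentially continuous. More generally, let $p,q,p_1,p_2,\dots\in(1,\infty)$ and $Y=\big(\sum_n\ell_{p_n}\big)_{\ell_q}$. Then $\ell_p$ coarse Lipschitzly embeds into $Y$ whenever $p$ is the limit of a subsequence of $(p_n)$, whereas a weakly sequentially continuous coarse Lipschitz embedding exists if and only if $p\in\{q,p_1,p_2,\dots\}$, that is, if and only if $\ell_p$ embeds linearly isometrically into $Y$.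
\end{abstract}

\section{The question and the results}

A map $f:X\to Y$ between Banach spaces is a \emph{coarse Lipschitz embedding} if there are constants $a,b>0$ and $c\ge0$ such that
\begin{equation}\label{eq:CL}
a\|x-x'\|-c\le\|f(x)-f(x')\|\le b\|x-x'\|+c\qquad(x,x'\in X),
\end{equation}
and $X$ \emph{coarse Lipschitzly embeds} into $Y$ if such a map exists. For points at distance much larger than $c/a$ the map behaves like a bi-Lipschitz map; at small distances it need not be injective or continuous. The map $f$ is \emph{weakly sequentially continuous} if $f(x_n)\to f(x)$ weakly in $Y$ whenever $x_n\to x$ weakly in $X$. A linear isomorphic embedding has both properties.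

Norm continuity costs nothing. Given $f$ as in \eqref{eq:CL}, take a locally finite partition of unity $(\psi_\alpha)$ on $X$ and points $x_\alpha$ such that $\|x-x_\alpha\|<1$ whenever $\psi_\alpha(x)\ne0$. The map $g=\sum_\alpha\psi_\alpha f(x_\alpha)$ is norm continuous and $\|g(x)-f(x)\|\le b+c$, so $g$ is again a coarse Lipschitz embedding. If $X$ is finite-dimensional, weakly convergent sequences converge in norm, and $g$ is weakly sequentially continuous. In infinite dimensions weak sequential continuity is a demand of another kind. It relates $f(x)$ to values $f(x_n)$ at points that stay far from $x$, such as $x_n=x+\lambda e_n$ in $\ell_2$ with $\lambda$ large, and this is the scale at which \eqref{eq:CL} has content. When $Y$ is reflexive, the bounded sequence $(f(x_n))$ has weakly convergent subsequences, and one may hope to correct $f$ by means of such limits. This leads to the following question, posed in \cite{Braga}.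

\medskip
\noindent\textbf{Question.} \emph{Let $X$ and $Y$ be separable reflexive Banach spaces and assume that $X$ coarse Lipschitzly embeds into $Y$. Is there a weakly sequentially continuous coarse Lipschitz embedding of $X$ into $Y$?}
\medskip

The answer is no. Throughout the paper scalars are real, $p,q\in(1,\infty)$, $(p_n)_{n\ge1}$ is a sequence in $(1,\infty)$, and
\[
Y=\Big(\sum_n\ell_{p_n}\Big)_{\ell_q}
\]
is the space of sequences $y=(y_n)$ with $y_n\in\ell_{p_n}$ and $\|y\|=\big(\sum_n\|y_n\|^q\big)^{1/q}<\infty$. The spaces $\ell_p$ and $Y$ are separable and reflexive; the dual of $Y$ is the space of the same form built from the conjugate exponents.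

\begin{proposition}\label{prop:embed}
If $p$ is the limit of a subsequence of $(p_n)$, then $\ell_p$ coarse Lipschitzly embeds into $Y$.
\end{proposition}

\begin{theorem}\label{thm:below}
If $q<p$ and $p_n<p$ for all $n$, then there is no weakly sequentially continuous coarse Lipschitz embedding of $\ell_p$ into $Y$.
\end{theorem}

Any $q<p$ and any sequence $p_n\to p$ with $p_n<p$ therefore give a counterexample to the Question. One may take $p=2$, $q=\frac32$ and $p_n=2-\frac1{n+1}\in[\frac32,2)$; this space $Y$ is even uniformly convex by Day's theorem, a fact that we do not use. Theorem~\ref{thm:below} is a special case of the following characterization.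

\begin{theorem}\label{thm:full}
For arbitrary $p$, $q$, $(p_n)$ the following are equivalent:
\begin{enumerate}
\item[(i)] there is a weakly sequentially continuous coarse Lipschitz embedding of $\ell_p$ into $Y$;
\item[(ii)] $\ell_p$ embeds linearly isometrically into $Y$;
\item[(iii)] $p\in\{q\}\cup\{p_n:n\in\mathbb N\}$.
\end{enumerate}
\end{theorem}

Thus, if $p\notin\{q,p_1,p_2,\dots\}$ is a cluster point of $(p_n)$, coarse Lipschitz embeddings of $\ell_p$ into $Y$ exist and none of them is weakly sequentially continuous. An embedding in the opposite direction does not help.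

\begin{corollary}\label{cor:both}
There are separable reflexive Banach spaces $X$ and $Y$, each coarse Lipschitzly embedding into the other, with $Y$ embedding even linearly into $X$, such that there is no weakly sequentially continuous coarse Lipschitz embedding of $X$ into $Y$.
\end{corollary}

Section~\ref{sec:model} treats the target $\ell_r$, where the basic mechanism is visible, and shows why that mechanism alone does not suffice for $Y$. Proposition~\ref{prop:embed} is proved in Section~\ref{sec:mazur}. Theorem~\ref{thm:below} has a short direct proof, given in Section~\ref{sec:below}; a reader who wants only the answer to the Question can stop there. Sections~\ref{sec:full} and~\ref{sec:cor} prove Theorem~\ref{thm:full} and Corollary~\ref{cor:both}.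

\subsection*{Notation and standard facts}
We write $(e_i)$ for the unit vector basis of $\ell_p$. For $1<s<\infty$, a sequence in $\ell_s$ converges weakly if and only if it is bounded and converges coordinatewise; in particular $e_i\to0$ weakly. Bounded linear operators preserve weak convergence, and those of finite rank turn weakly convergent sequences into norm convergent ones.

The space $\ell_{p_n}$ is the $n$-th \emph{block} of $Y$, and $Q_n:Y\to\ell_{p_n}$, $Q_ny=y_n$. Let $P_N$ be the projection onto the first $N$ blocks ($P_0=0$) and $R_N=\mathrm{Id}-P_N$. The \emph{basis vectors} of $Y$ are the unit vectors of all the blocks, and vectors of $Y$ are \emph{disjoint} if no basis vector occurs in two of them. For a finite set $F$ of basis vectors, $T_F$ is the coordinate projection onto their span. All the operators $P_N$, $R_N$, $T_F$, $\mathrm{Id}-T_F$ replace some coordinates by $0$, so they commute and have norm at most $1$, and $T_Fy\to y$ as $F$ increases to the set of all basis vectors. For $y_1,\dots,y_m\in Y$,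
\begin{align}
\Big\|Q_n\sum_jy_j\Big\|^{p_n}&=\sum_j\|Q_ny_j\|^{p_n}&&\text{if the $y_j$ are disjoint,}\label{eq:inblock}\\
\Big\|\sum_jy_j\Big\|^{q}&=\sum_j\|y_j\|^{q}&&\text{if no block meets two of the $y_j$.}\label{eq:crossblock}
\end{align}

\section{Chains, and the model case $\ell_p\to\ell_r$}\label{sec:model}

A \emph{chain of step $\lambda>0$} in $\ell_p$ is a sequence $x_0,x_1,x_2,\dots$ with $x_l=x_{l-1}+\lambda e_{i_l}$ and $i_1<i_2<\cdots$. It satisfies $\|x_k-x_0\|=\lambda k^{1/p}$, so by \eqref{eq:CL} the sum $f(x_k)-f(x_0)$ of the first $k$ \emph{increments} $f(x_l)-f(x_{l-1})$ has norm of order $k^{1/p}$. If $f$ is weakly sequentially continuous, the candidates $f(x_{l-1}+\lambda e_i)-f(x_{l-1})$ for the $l$-th increment tend weakly to $0$ as $i\to\infty$, so the increments can be made almost disjoint, and the geometry of the target dictates a second growth rate. The two rates must agree. The simplest instance is the case $q=p_1=p_2=\dots=r$ of Theorem~\ref{thm:full}, in which $Y$ is isometric to $\ell_r$.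

\begin{proposition}\label{prop:model}
Let $r\in(1,\infty)$, $r\ne p$. There is no weakly sequentially continuous coarse Lipschitz embedding of $\ell_p$ into $\ell_r$.
\end{proposition}

\begin{proof}
First, if $y\in\ell_r$ and $w_i\to0$ weakly in $\ell_r$, then
\begin{equation}\label{eq:asymp}
\|y+w_i\|^r-\|w_i\|^r\to\|y\|^r .
\end{equation}
Indeed, let $T$ be the projection onto the first $M$ coordinates. Then $\|Ty+(\mathrm{Id}-T)w_i\|^r-\|(\mathrm{Id}-T)w_i\|^r=\|Ty\|^r$ by disjointness, and $\|Tw_i\|\to0$. Since $t\mapsto t^r$ is Lipschitz on bounded intervals, there is a constant $\kappa$ independent of $M$ with $\limsup_i\big|\,\|y+w_i\|^r-\|w_i\|^r-\|Ty\|^r\big|\le\kappa\|y-Ty\|$. Now let $M\to\infty$.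

Suppose that $f$ is such an embedding. Fix $\lambda$ with $a\lambda-c\ge1$ and put $B=b\lambda+c$ and $x_0=0$. Given $x_{l-1}$, the vectors $w_i=f(x_{l-1}+\lambda e_i)-f(x_{l-1})$ tend weakly to $0$ and satisfy $1\le\|w_i\|\le B$. Apply \eqref{eq:asymp} with $y=f(x_{l-1})-f(x_0)$: for a large enough $i_l>i_{l-1}$, the point $x_l=x_{l-1}+\lambda e_{i_l}$ satisfies
\[
\tfrac12\le\|f(x_l)-f(x_0)\|^r-\|f(x_{l-1})-f(x_0)\|^r\le B^r+1 .
\]
Summing over $l\le k$ gives $(k/2)^{1/r}\le\|f(x_k)-f(x_0)\|\le\big((B^r+1)k\big)^{1/r}$. If $r<p$, the left inequality contradicts $\|f(x_k)-f(x_0)\|\le b\lambda k^{1/p}+c$ for large $k$. If $r>p$, the right inequality contradicts $\|f(x_k)-f(x_0)\|\ge a\lambda k^{1/p}-c$.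
\end{proof}

In $Y$, disjoint increments can add up at several rates. Unit vectors in one block give $k^{1/p_n}$ by \eqref{eq:inblock}, and unit vectors in different blocks give $k^{1/q}$ by \eqref{eq:crossblock}. If $p\notin\{q,p_1,p_2,\dots\}$, both rates are wrong. But the increments may also \emph{drift}: stay in one block for a long time and then pass to a block whose exponent is closer to $p$. Take $p=2$, $q=\frac32$, $p_n=2-\frac1{n+1}$, and add up $2^n$ basis vectors from block $n$ for $n=1,\dots,M$, which makes $m=2^{M+1}-2$ vectors in all. Block $n$ of the sum has norm $2^{n/p_n}$, and $0\le n(\frac1{p_n}-\frac12)=\frac{n}{2(n+1)p_n}\le\frac13$. Hence the norm of the sum lies between $2^{M/2}$ and $2^{1/3}\sum_{n\le M}2^{n/2}\le5\cdot2^{M/2}$, which is the order $m^{1/2}$ required by \eqref{eq:CL}. So a single chain with disjoint increments need not give a contradiction. The embedding of the next section is built on this drift, and the proofs of Theorems~\ref{thm:below} and~\ref{thm:full} must show that weak sequential continuity prevents it.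

\section{The embedding: Mazur maps glued along annuli}\label{sec:mazur}

For $s$ close to $p$, the unit ball of $\ell_p$ maps almost isometrically into $\ell_s$. After rescaling, the ball of radius $2^{k+1}$ maps into a suitable block with additive error $2^{-k}$. We cut $\ell_p$ into annuli and send each annulus to its own block.

\begin{proof}[Proof of Proposition~\ref{prop:embed}]
\emph{Step 1: balls.} For $s\in(1,\infty)$ let $\sigma_s(\alpha)=\operatorname{sgn}(\alpha)|\alpha|^{p/s}$, and let $M_s:\ell_p\to\ell_s$ be the Mazur map $M_s(x)_k=\sigma_s(x_k)$; it satisfies $\|M_sx\|_s^s=\|x\|_p^p$. Put $\varphi_s(\alpha,\beta)=|\sigma_s(\alpha)-\sigma_s(\beta)|^s$. This function is jointly continuous in $(s,\alpha,\beta)$, satisfies $\varphi_s(t\alpha,t\beta)=t^p\varphi_s(\alpha,\beta)$ for $t\ge0$, and $\varphi_p(\alpha,\beta)=|\alpha-\beta|^p$. Let $\eta(s)$ be the maximum of $|\varphi_s-\varphi_p|$ on the compact set $\{|\alpha|^p+|\beta|^p=1\}$. By uniform continuity $\eta(s)\to0$ as $s\to p$, and by homogeneity $|\varphi_s(\alpha,\beta)-|\alpha-\beta|^p|\le\eta(s)(|\alpha|^p+|\beta|^p)$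 for all $\alpha,\beta$. Summing over coordinates, for $x,y$ in the closed unit ball $B$ of $\ell_p$,
\[
\big|\,\|M_sx-M_sy\|_s^s-\|x-y\|_p^p\,\big|\le2\eta(s).
\]
Here $\|x-y\|_p^p\le2^p$, and $(s,t)\mapsto t^{1/s}$ is uniformly continuous on $J\times[0,2^p+1]$ for a compact neighborhood $J\subset(1,\infty)$ of $p$. Therefore
\[
\omega(s):=\sup_{x,y\in B}\big|\,\|M_sx-M_sy\|_s-\|x-y\|_p\,\big|\to0\qquad(s\to p).
\]
Since $p$ is the limit of a subsequence of $(p_n)$, there are $n_1<n_2<\cdots$ with $\omega(p_{n_k})\le2^{-2k-1}$. The map $g_k(x)=2^{k+1}M_{p_{n_k}}(x/2^{k+1})$ from $\ell_p$ to $\ell_{p_{n_k}}$ satisfies $g_k(0)=0$ and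
\begin{equation}\label{eq:gk}
\big|\,\|g_k(x)-g_k(y)\|-\|x-y\|\,\big|\le2^{-k}\qquad(x,y\in2^{k+1}B).
\end{equation}

\emph{Step 2: annuli.} Define continuous piecewise affine functions $\theta_k:[0,\infty)\to[0,1]$ as follows. The function $\theta_1$ equals $1$ on $[0,2]$, decreases from $1$ to $0$ on $[2,4]$, and vanishes afterwards. For $k\ge2$, $\theta_k$ increases from $0$ to $1$ on $[2^{k-1},2^k]$, decreases from $1$ to $0$ on $[2^k,2^{k+1}]$, and vanishes elsewhere. On $[2^k,2^{k+1}]$ only $\theta_k$ and $\theta_{k+1}$ can be nonzero, and they add up to $1$. Thus $\sum_k\theta_k=1$, at most two of the $\theta_k$ are nonzero at each point, and $\theta_k$ is $2^{-(k-1)}$-Lipschitz.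

Put $h_k(x)=\theta_k(\|x\|)x\in2^{k+1}B$. We claim that $h_k$ is $5$-Lipschitz. Let $\|x'\|\le\|x\|$. If $\|x'\|\ge2^{k+1}$, then $h_k(x)=h_k(x')=0$. Otherwise write $h_k(x)-h_k(x')=\theta_k(\|x\|)(x-x')+\big(\theta_k(\|x\|)-\theta_k(\|x'\|)\big)x'$, which gives
\[
\|h_k(x)-h_k(x')\|\le\|x-x'\|+2^{-(k-1)}\|x-x'\|\,2^{k+1}=5\|x-x'\|.
\]
For given $x,x'$ at most four of the vectors $h_k(x)-h_k(x')$ are nonzero, and their sum is $x-x'$, so one of them has norm at least $\frac14\|x-x'\|$. Hence $H(x,x')=\big(\sum_k\|h_k(x)-h_k(x')\|^q\big)^{1/q}$ satisfies $\frac14\|x-x'\|\le H(x,x')\le20\|x-x'\|$.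

\emph{Step 3: gluing.} Let $f(x)\in Y$ have $g_k(h_k(x))$ in block $n_k$ for each $k$, and $0$ in the other blocks; at most two blocks are nonzero. By \eqref{eq:gk} and the triangle inequality in $\ell_q$, $\big|\,\|f(x)-f(x')\|-H(x,x')\big|\le\sum_k2^{-k}=1$. Therefore
\begin{equation}\label{eq:constants}
\tfrac14\|x-x'\|-1\le\|f(x)-f(x')\|\le20\|x-x'\|+1\qquad(x,x'\in\ell_p),
\end{equation}
and $f$ is a coarse Lipschitz embedding.
\end{proof}

\begin{remark}
Each $g_k$ is weakly sequentially continuous, because it preserves boundedness and coordinatewise convergence. So every ball of $\ell_p$ maps into $Y$ by a weakly sequentially continuous map that is isometric up to an arbitrarily small additive error, which might suggest a positive answer for this pair. Continuity is lost in the gluing, which reads the norm of $x$. For $i\ge2$ the points $e_1+4e_i$ have norm larger than $4$ and tend weakly to $e_1$, but $Q_{n_1}f(e_1+4e_i)=0$ while $Q_{n_1}f(e_1)=g_1(e_1)\ne0$. By Theorem~\ref{thm:full}, no other gluing can do better when $p\notin\{q,p_1,p_2,\dots\}$.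
\end{remark}

\section{Confining the increments to finitely many blocks}\label{sec:below}

To rule out drift we give up the fixed starting point of the chain and look for a region of $\ell_p$ on which the increments behave uniformly. Such a region has to contain long chains, so norm balls are of no use, and it has to interact with weak sequential continuity. The following topology has both features.

\begin{definition}
A set $O\subset\ell_p$ is \emph{$\tau$-open} if, whenever $x\in O$ and $x_n\to x$ weakly, we have $x_n\in O$ for all large $n$.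
\end{definition}

Arbitrary unions and finite intersections of $\tau$-open sets are $\tau$-open, directly from the definition. From now on, \emph{open} for a subset of $\ell_p$ always means $\tau$-open. We use three properties.
\begin{enumerate}
\item[($\tau$1)] Translates of open sets are open, since $x_n\to x$ weakly if and only if $x_n-d\to x-d$ weakly.
\item[($\tau$2)] If $g:\ell_p\to Y$ is weakly sequentially continuous and $G\subset Y$ is weakly open, then $g^{-1}(G)$ is open: if $g(x)\in G$ and $x_n\to x$ weakly, then $g(x_n)\to g(x)$ weakly, so $g(x_n)\in G$ eventually. In particular $\{u:\|T_F(g(u)-g(u_0))\|<\eta\}$ is an open set containing $u_0$, for $F$ finite and $\eta>0$.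
\item[($\tau$3)] If $O$ is open, $x\in O$ and $\lambda>0$, then $x+\lambda e_i\in O$ for all large $i$. Hence every point of an open set starts an infinite chain inside that set. This is where $p>1$ is used.
\end{enumerate}

The next lemma says that, for $q<p$, drift stops on some open set. It uses only the upper bound in \eqref{eq:CL}.

\begin{lemma}[Confinement]\label{lem:confine}
Let $q<p$ and let $f:\ell_p\to Y$ be weakly sequentially continuous with $\|f(x)-f(x')\|\le b\|x-x'\|+c$ for all $x,x'$. For every nonempty open set $V$ and all $\lambda,\varepsilon>0$ there are a nonempty open set $V'\subset V$ and integers $N,I\ge0$ such that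
\[
\|R_N(f(x+\lambda e_i)-f(x))\|<\varepsilon\qquad\text{whenever }i>I\text{ and }x,\ x+\lambda e_i\in V'.
\]
\end{lemma}

The conclusion persists when $N$ or $I$ is increased. If it failed, every open subset of $V$ would contain steps whose increments have mass $\varepsilon$ beyond any given block, and $m$ such increments in different blocks should add up to norm about $\varepsilon m^{1/q}$, too much for a chain of $m$ steps. The difficulty is that we do not choose the points at which these steps start: the next starting point is close to the previous endpoint only in the sense of $\tau$, and may be far away in norm. The remedy is to follow a pair of points $u,v$ and to move both by the same vector, so that $v-u$ remains a sum of steps. The lower bounds already obtained for $f(v)-f(u)$ involve finitely many coordinates, so by ($\tau$2) they survive the move.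

\begin{proof}
Suppose that the conclusion fails for $V,\lambda,\varepsilon$. Then:
\begin{enumerate}
\item[($*$)] for every nonempty open $V'\subset V$ and all integers $N,I\ge0$ there are $i>I$ and $x$ with $x,\ x+\lambda e_i\in V'$ and $\|R_N(f(x+\lambda e_i)-f(x))\|\ge\varepsilon$.
\end{enumerate}
We construct points $u_j,v_j$, decreasing sequences of open sets $U_j\ni u_j$ and $V_j\ni v_j$, and integers $N_0<N_1<\cdots$ and $i_0<i_1<\cdots$. Start with $u_0=v_0\in V$, $U_0=\ell_p$, $V_0=V$, $N_0=i_0=0$, and write $d_j=v_j-u_j$.

At stage $j\ge1$ let $W=V_{j-1}\cap(U_{j-1}+d_{j-1})$. This set is open by ($\tau$1), contains $v_{j-1}$, and lies in $V$. By ($*$) there are $i_j>i_{j-1}$ and $x$ with $x,\ x+\lambda e_{i_j}\in W$ and $\|R_{N_{j-1}}(f(x+\lambda e_{i_j})-f(x))\|\ge\varepsilon$. Put $u_j=x-d_{j-1}\in U_{j-1}$. The vector $f(x)-f(u_j)$ may itself have mass beyond block $N_{j-1}$, and this mass could cancel that of the new increment; in that case we do not take the step. Precisely, the vectors $R_{N_{j-1}}(f(x+\lambda e_{i_j})-f(u_j))$ and $R_{N_{j-1}}(f(x)-f(u_j))$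 differ by a vector of norm at least $\varepsilon$, so some $v_j\in\{x,\ x+\lambda e_{i_j}\}\subset V_{j-1}$ satisfies $\|R_{N_{j-1}}(f(v_j)-f(u_j))\|\ge\varepsilon/2$. Note that $d_j\in\{d_{j-1},\ d_{j-1}+\lambda e_{i_j}\}$. Choose $N_j>N_{j-1}$ and a finite set of basis vectors in the blocks $n\in(N_{j-1},N_j]$ whose coordinate projection $T_j$ satisfies $\|T_j(f(v_j)-f(u_j))\|>\varepsilon/3$. Let
\begin{align*}
U_j&=\{u\in U_{j-1}:\|T_j(f(u)-f(u_j))\|<\varepsilon/24\},\\
V_j&=\{v\in V_{j-1}:\|T_j(f(v)-f(v_j))\|<\varepsilon/24\}.
\end{align*}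
These sets are open by ($\tau$2) and contain $u_j$ and $v_j$ respectively.

For $m\ge j\ge1$ we have $u_m\in U_j$ and $v_m\in V_j$, hence $\|T_j(f(v_m)-f(u_m))\|>\frac\varepsilon3-\frac{2\varepsilon}{24}=\frac\varepsilon4$. No block meets the ranges of two of the $T_j$, so \eqref{eq:crossblock} gives $\|f(v_m)-f(u_m)\|\ge\frac\varepsilon4m^{1/q}$. On the other hand $d_m=\lambda\sum_{j\in J}e_{i_j}$ for some $J\subset\{1,\dots,m\}$, so $\|f(v_m)-f(u_m)\|\le b\lambda m^{1/p}+c$. Since $q<p$, the two bounds are incompatible for large $m$.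
\end{proof}

\begin{remark}
The lemma fails for $q\ge p$. The linear map $f$ sending $e_i$ to the first unit vector of block $i$ then has norm $1$, and $\|R_N(f(x+\lambda e_i)-f(x))\|=\lambda$ for all $i>N$; by ($\tau$3) every nonempty open set contains such pairs $x,\ x+\lambda e_i$.
\end{remark}

On finitely many blocks there is a worst exponent, and an inequality takes the place of \eqref{eq:asymp}.

\begin{lemma}\label{lem:lower}
Let $N\ge1$ and $r=\max(q,p_1,\dots,p_N)$.
\begin{enumerate}
\item[(a)] If $y,w\in P_NY$ are disjoint, then $\|y+w\|^r\ge\|y\|^r+\|w\|^r$.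
\item[(b)] If $y,w_i\in P_NY$, $w_i\to0$ weakly and $\|w_i\|\ge\frac12$ for all $i$, then $\liminf_i\|y+w_i\|^r\ge\|y\|^r+2^{-r}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\alpha_n=\|Q_ny\|$ and $\beta_n=\|Q_nw\|$. For $n\le N$, \eqref{eq:inblock} and $p_n\le r$ give $\|Q_n(y+w)\|=(\alpha_n^{p_n}+\beta_n^{p_n})^{1/p_n}\ge(\alpha_n^r+\beta_n^r)^{1/r}$. Put $s=r/q\ge1$ and let $\|\cdot\|_s$ be the $\ell_s$-norm on $\mathbb R^2$, so that $(\alpha^r+\beta^r)^{q/r}=\|(\alpha^q,\beta^q)\|_s$ for $\alpha,\beta\ge0$. The triangle inequality for $\|\cdot\|_s$ yields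
\[
\|y+w\|^q\ge\sum_{n\le N}\|(\alpha_n^q,\beta_n^q)\|_s\ge\big\|(\|y\|^q,\|w\|^q)\big\|_s=(\|y\|^r+\|w\|^r)^{q/r}.
\]
(b) Let $F$ be finite. Then $\|T_Fw_i\|\to0$, so $\liminf_i\|(\mathrm{Id}-T_F)w_i\|\ge\frac12$. The vector $y+w_i$ is within $\|y-T_Fy\|+\|T_Fw_i\|$ of the disjoint sum $T_Fy+(\mathrm{Id}-T_F)w_i$, so (a) gives
\[
\liminf_i\|y+w_i\|\ge(\|T_Fy\|^r+2^{-r})^{1/r}-\|y-T_Fy\|.
\]
Let $F$ increase to the set of all basis vectors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:below}]
Suppose that $f:\ell_p\to Y$ is weakly sequentially continuous and satisfies \eqref{eq:CL}. Fix $\lambda$ with $a\lambda-c\ge1$. Since $q<p$, Lemma~\ref{lem:confine} applies with $V=\ell_p$ and $\varepsilon=\frac12$ and gives $V',N,I$; we may take $N\ge1$. Let $r=\max(q,p_1,\dots,p_N)$. Then $r<p$, because $q<p$ and all $p_n<p$.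

We build a chain inside $V'$. Pick $x_0\in V'$ and let $i_0=I$. Given $x_{l-1}\in V'$, by ($\tau$3) we have $i>I$ and $x_{l-1}+\lambda e_i\in V'$ for all large $i$. For such $i$ the vector $w_i=P_N(f(x_{l-1}+\lambda e_i)-f(x_{l-1}))$ has norm at least $(a\lambda-c)-\frac12\ge\frac12$, and $w_i\to0$ weakly. Apply Lemma~\ref{lem:lower}(b) with $y=P_N(f(x_{l-1})-f(x_0))$. As $4^{-r}<2^{-r}$, there is $i_l>i_{l-1}$ such that $x_l=x_{l-1}+\lambda e_{i_l}\in V'$ and
\[
\|P_N(f(x_l)-f(x_0))\|^r\ge\|P_N(f(x_{l-1})-f(x_0))\|^r+4^{-r}.
\]
It follows that $\frac14k^{1/r}\le\|f(x_k)-f(x_0)\|\le b\lambda k^{1/p}+c$ for all $k$, which is impossible since $r<p$.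
\end{proof}

\section{Increments with a stationary profile}\label{sec:full}

Two implications of Theorem~\ref{thm:full} are immediate. Each block is an isometric copy of $\ell_{p_n}$, and one unit vector from each block spans an isometric copy of $\ell_q$ by \eqref{eq:crossblock}; this is (iii)$\Rightarrow$(ii). A linear isometry satisfies \eqref{eq:CL} and preserves weak convergence; this is (ii)$\Rightarrow$(i). It remains to prove (i)$\Rightarrow$(iii).

When some of the exponents exceed $p$, the contradiction has to come from an \emph{upper} estimate for a sum of increments, and for this we must know how each increment is distributed among the blocks. The \emph{profile} of $y\in Y$ is $\pi(y)=(\|Q_ny\|)_n\in\ell_q$. It satisfies $\|\pi(y)\|_q=\|y\|$ and $\|\pi(y)-\pi(y')\|_q\le\|y-y'\|$. If $z_1,\dots,z_m$ are disjoint and have the same profile $\beta$, then \eqref{eq:inblock} gives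
\[
\|z_1+\dots+z_m\|^q=\sum_nm^{q/p_n}\beta(n)^q ,
\]
which is the $\ell_q$-average of the one-block rates, with weights that do not depend on $m$. Drift is a change of these weights along the chain. The next proposition produces increments whose profile is almost constant on more and more blocks; whatever escapes beyond those blocks is either spread over different blocks or small.

\begin{proposition}\label{prop:profile}
Let $q\ne p$, let $f:\ell_p\to Y$ be weakly sequentially continuous and satisfy \eqref{eq:CL}, and put $C=b+c$. There are pairwise disjoint vectors $z_1,z_2,\dots\in Y$, integers $L_j,N_j$ with $j\le L_j\le N_j\le L_{j+1}$, and $\beta^*\in\ell_q$ with $\beta^*\ge0$ such that for all $j,m\in\mathbb N$: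
\begin{enumerate}
\item[(a)] $a\,m^{1/p}-c-4\le\big\|\sum_{j\le m}z_j\big\|\le b\,m^{1/p}+c+4$;
\item[(b)] $z_j\in P_{N_j}Y$;
\item[(c)] the sequence $\gamma_j$ with $\gamma_j(n)=\big|\,\|Q_nz_j\|-\beta^*(n)\big|$ for $n\le L_j$ and $\gamma_j(n)=0$ for $n>L_j$ satisfies $\|\gamma_j\|_q\le3\cdot2^{-j}$;
\item[(d)] $\|R_{L_j}z_j\|\le C$, and $\|R_{L_j}z_j\|\le2^{-j}$ if $q<p$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:full}, \textup{(i)}$\Rightarrow$\textup{(iii)}, from Proposition~\ref{prop:profile}]
Suppose that $f$ is as in (i) and $p\notin\{q,p_1,p_2,\dots\}$. Take $z_j,L_j,N_j,\beta^*$ from the proposition and let $S_m=\sum_{j\le m}z_j$.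

\emph{If $p_n<p$, then $\beta^*(n)=0$.} Suppose that $\beta^*(n)>0$. Since $L_j\ge j$, (c) gives $\|Q_nz_j\|\to\beta^*(n)$ as $j\to\infty$, so there is $j_0$ with $\|Q_nz_j\|\ge\beta^*(n)/2$ for $j>j_0$. By \eqref{eq:inblock}, $\|S_m\|\ge\|Q_nS_m\|\ge\frac12\beta^*(n)(m-j_0)^{1/p_n}$ for $m>j_0$. As $1/p_n>1/p$, this contradicts the upper bound in (a) for large $m$.

\emph{The tails $R_{L_j}z_j$.} By (b) the $j$-th tail lies in the blocks $n\in(L_j,N_j]$, and these intervals are disjoint because $N_j\le L_{j+1}$. By \eqref{eq:crossblock} and (d), the norm of $\sum_{j\le m}R_{L_j}z_j$ is at most $Cm^{1/q}$ if $q>p$ and at most $\sum_j2^{-j}=1$ if $q<p$. In both cases it is $o(m^{1/p})$.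

\emph{The heads $P_{L_j}z_j$.} Fix $n$. For $j$ with $L_j\ge n$ we have $\|Q_nz_j\|\le\beta^*(n)+\gamma_j(n)$. By \eqref{eq:inblock}, Minkowski's inequality in $\ell_{p_n}$, and the inequality $\|\cdot\|_{p_n}\le\|\cdot\|_1$,
\[
\Big\|Q_n\sum_{j\le m}P_{L_j}z_j\Big\|=\Big(\sum_{j\le m,\ L_j\ge n}\|Q_nz_j\|^{p_n}\Big)^{1/p_n}\le m^{1/p_n}\beta^*(n)+\sum_{j\le m}\gamma_j(n).
\]
Take $\ell_q$-norms in $n$. We have $\sum_j\|\gamma_j\|_q\le3$, no $p_n$ equals $p$, and $\beta^*(n)=0$ when $p_n<p$. Therefore
\[
\Big\|\sum_{j\le m}P_{L_j}z_j\Big\|\le m^{1/p}\Big(\sum_{n:\ p_n>p}m^{q(1/p_n-1/p)}\beta^*(n)^q\Big)^{1/q}+3 .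
\]
Each factor $m^{q(1/p_n-1/p)}$ is at most $1$ and tends to $0$ as $m\to\infty$, and $\sum_n\beta^*(n)^q<\infty$. By dominated convergence the right-hand side is $o(m^{1/p})$. No uniform gap between $p$ and the $p_n$ is needed, because $\beta^*$ is fixed.

Altogether $\|S_m\|=o(m^{1/p})$, which contradicts the lower bound in (a).
\end{proof}

The rest of the section proves Proposition~\ref{prop:profile}. Fix $f$ and $C$ as in its statement, and for $d\in\ell_p$ let $\Delta_d(x)=f(x+d)-f(x)$. The map $\Delta_d$ is weakly sequentially continuous, $\|\Delta_{e_i}(x)\|\le C$, and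
\begin{equation}\label{eq:cocycle}
\Delta_{d+e}(v)=\Delta_d(v+e)+\Delta_e(v)\qquad(d,e,v\in\ell_p).
\end{equation}

\subsection{Increments are almost constant on small open sets}
To prescribe the profile of the next increment we must again accept a starting point that we do not choose. In Lemma~\ref{lem:confine} a lower bound on finitely many coordinates was all that had to survive such a move. Property (a) asks for more: the sum of the increments collected so far has to stay close \emph{in norm} to a single difference $f(v+d)-f(v)$ while $v$ moves. The following lemma makes this possible. It is the place where separability and reflexivity of $Y$ enter.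

\begin{lemma}\label{lem:diam}
For $d\in\ell_p$, $\delta>0$ and a nonempty open set $W$ there is a nonempty open set $W'\subset W$ with $\operatorname{diam}\Delta_d(W')\le\delta$.
\end{lemma}

\begin{proof}
The set $\Delta_d(W)$ is nonempty and bounded by $b\|d\|+c$. We need a weakly open set $G\subset Y$ that meets $\Delta_d(W)$ in a nonempty set of diameter at most $\delta$; then $W'=W\cap\Delta_d^{-1}(G)$ is open by ($\tau$2) and has the required property. Such a $G$ exists because reflexive spaces have the Radon--Nikod\'ym property, so that their bounded subsets are dentable \cite{DU}. Here is a direct argument. The weak closure $H$ of $\Delta_d(W)$ is weakly compact, since $Y$ is reflexive. Since $Y$ is separable, $H$ is covered by countably many closed balls of radius $\delta/2$, and these are weakly closed, being closed and convex. By the Baire category theorem, a nonempty compact Hausdorff space is not a countable union of closed sets with empty interior. So there are a weakly open set $G$ and one of the balls, $B'$, with $\emptyset\ne G\cap H\subset B'$. Finally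 $G$ meets $\Delta_d(W)$, because $\Delta_d(W)$ is weakly dense in $H$.
\end{proof}

\subsection{Persistent sets of profiles}
The profiles of the increments $\Delta_{e_i}(x)$ lie in $K=\{\beta\in\ell_q:\beta\ge0,\ \|\beta\|_q\le C\}$. This set is not norm compact, so we use the metric
\[
\rho(\beta,\beta')=\sum_n2^{-n}|\beta(n)-\beta'(n)|,
\]
which on $K$ induces coordinatewise convergence. The space $(K,\rho)$ is compact: $K\subset[0,C]^{\mathbb N}$, and $K$ is closed under coordinatewise limits because it is defined by the conditions $\sum_{n\le N}\beta(n)^q\le C^q$, $N\in\mathbb N$. We locate $\beta^*$ by repeated subdivision of $K$. The subset kept at each stage must be one from which profiles can still be drawn at all later stages, however the open set has shrunk in the meantime.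

\begin{definition}
Let $W$ be a nonempty open set and $\delta>0$. A \emph{$\delta$-good move in $W$} is a triple $(O,i,x)$ with $O$ open, $x\in O$, $O\cup(O+e_i)\subset W$ and $\operatorname{diam}\Delta_{e_i}(O)\le\delta$. Its \emph{profile} is $\pi(\Delta_{e_i}(x))\in K$. A set $A\subset K$ is \emph{persistent in $W$} if for every nonempty open $W'\subset W$, every $\delta>0$ and every integer $I\ge0$ there is a $\delta$-good move $(O,i,x)$ in $W'$ with $i>I$ and profile in $A$.
\end{definition}

A move carries the set $O$ because Lemma~\ref{lem:diam} will shrink the domain to a subset that need not contain $x$; on all of $O$ the increment is the same up to $\delta$. A persistent set is nonempty, and persistence in $W$ passes to nonempty open subsets of $W$.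

\begin{lemma}\label{lem:persist}
\begin{enumerate}
\item[(a)] The set $K$ is persistent in $\ell_p$.
\item[(b)] If $A=A^1\cup\dots\cup A^k$ is persistent in $W$, then some $A^l$ is persistent in some nonempty open subset of $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $W',\delta,I$ be given and pick $x_0\in W'$. By ($\tau$3) there is $i>I$ with $x_0+e_i\in W'$, so the open set $W'\cap(W'-e_i)$ is nonempty. Lemma~\ref{lem:diam} gives a nonempty open subset $O$ of it with $\operatorname{diam}\Delta_{e_i}(O)\le\delta$, and $(O,i,x)$ is a $\delta$-good move in $W'$ for any $x\in O$.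

(b) Suppose not, and let $W_0=W$. For $l=1,\dots,k$ in turn, $A^l$ is not persistent in $W_{l-1}$, so there are a nonempty open $W_l\subset W_{l-1}$, $\eta_l>0$ and $I_l$ such that no $\eta_l$-good move in $W_l$ with $i>I_l$ has its profile in $A^l$. Let $\eta=\min_l\eta_l$ and $I=\max_lI_l$. An $\eta$-good move in $W_k$ with $i>I$ is an $\eta_l$-good move in $W_l$ with $i>I_l$ for every $l$, so its profile lies in no $A^l$. This contradicts the persistence of $A$ in $W$.
\end{proof}

\subsection{The construction}

\begin{proof}[Proof of Proposition~\ref{prop:profile}]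
Let $\delta_j=2^{-j}$, so that $\sum_{j\ge1}\delta_j=1$. We construct indices $i_1<i_2<\cdots$, with $d_j=e_{i_1}+\dots+e_{i_j}$, decreasing sequences of nonempty open sets $V_j$ and of sets $A_j\subset K$, points $v_j\in V_j$, increasing finite sets $F_j$ of basis vectors, and integers $N_j$, such that for all $j\ge0$
\begin{equation}\label{eq:inv}
\operatorname{diam}\Delta_{d_j}(V_j)\le\delta_{j+1},\qquad A_j\text{ is persistent in }V_j,\qquad F_j\text{ lies in the blocks }n\le N_j .
\end{equation}
Start with $V_0=\ell_p$, any $v_0$, $A_0=K$, $F_0=\emptyset$, $N_0=i_0=0$, $d_0=0$; then \eqref{eq:inv} holds by Lemma~\ref{lem:persist}(a) and $\Delta_0=0$. Stage $j\ge1$ has six steps.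
\begin{enumerate}
\item[1.] \emph{Freeze the coordinates already used.} Let $V^1=\{v\in V_{j-1}:\|T_{F_{j-1}}(f(v)-f(v_{j-1}))\|<\delta_j/2\}$. It is open by ($\tau$2), contains $v_{j-1}$, and $\|T_{F_{j-1}}(f(v)-f(v'))\|\le\delta_j$ for $v,v'\in V^1$.
\item[2.] \emph{Fix the number of blocks to be watched.} If $q>p$, let $V^2=V^1$, $I_j=0$ and $L_j=\max(N_{j-1},j)$. If $q<p$, Lemma~\ref{lem:confine} with $\lambda=1$ and $\varepsilon=\delta_j$ gives a nonempty open $V^2\subset V^1$ and integers $I_j$ and $L_j\ge\max(N_{j-1},j)$ such that $\|R_{L_j}\Delta_{e_i}(x)\|<\delta_j$ whenever $i>I_j$ and $x,\ x+e_i\in V^2$. Here $q\ne p$ is used.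
\item[3.] \emph{Narrow the profile.} As $(K,\rho)$ is compact, $A_{j-1}$ is a union of finitely many subsets of $\rho$-diameter at most $2^{-L_j}\delta_j$. Since $A_{j-1}$ is persistent in $V^2$, Lemma~\ref{lem:persist}(b) shows that one of them, $A_j$, is persistent in a nonempty open $V^3\subset V^2$.
\item[4.] \emph{Move.} Choose a $\delta_j$-good move $(O_j,i_j,x_j)$ in $V^3$ with $i_j>\max(i_{j-1},I_j)$ and profile $\beta_j\in A_j$. Put $w_j=\Delta_{e_{i_j}}(x_j)$, so that $\beta_j=\pi(w_j)$ and $\|w_j\|\le C$.
\item[5.] \emph{Stabilize the total increment.} Put $d_j=d_{j-1}+e_{i_j}$. By Lemma~\ref{lem:diam} choose a nonempty open $V_j\subset O_j$ with $\operatorname{diam}\Delta_{d_j}(V_j)\le\delta_{j+1}$, and pick $v_j\in V_j$. Since $V_j\subset V^3\subset V_{j-1}$, the set $A_j$ is persistent in $V_j$.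
\item[6.] \emph{Truncate.} Choose a finite $F_j\supset F_{j-1}$ with $\|w_j-T_{F_j}w_j\|\le\delta_j$, and $N_j\ge L_j$ such that $F_j$ lies in the blocks $n\le N_j$.
\end{enumerate}
This restores \eqref{eq:inv}, and $j\le L_j\le N_j\le L_{j+1}$. Define $z_j=T_{F_j\setminus F_{j-1}}w_j=T_{F_j}w_j-T_{F_{j-1}}w_j$. The $z_j$ are pairwise disjoint, and (b) holds by step~6. Both $x_j$ and $x_j+e_{i_j}$ lie in $V^3\subset V^2\subset V^1$. Step~1 therefore gives $\|T_{F_{j-1}}w_j\|\le\delta_j$, and with step~6,
\begin{equation}\label{eq:wz}
\|w_j-z_j\|\le2\delta_j .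
\end{equation}
Also $\|R_{L_j}z_j\|\le\|R_{L_j}w_j\|$, which is at most $C$, and less than $\delta_j$ if $q<p$ by step~2, as $i_j>I_j$. This is (d).

\emph{Property (a).} The new step is attached at the starting point of the previous ones: by \eqref{eq:cocycle},
\[
\Delta_{d_j}(v_j)=\Delta_{d_{j-1}}(v_j+e_{i_j})+\Delta_{e_{i_j}}(v_j).
\]
Since $v_j+e_{i_j}\in O_j+e_{i_j}\subset V_{j-1}$, the first term is within $\delta_j$ of $\Delta_{d_{j-1}}(v_{j-1})$ by \eqref{eq:inv}. Since $v_j,x_j\in O_j$, the second term is within $\delta_j$ of $w_j$. Thus $\|\Delta_{d_j}(v_j)-\Delta_{d_{j-1}}(v_{j-1})-w_j\|\le2\delta_j$. Summing over $j\le m$ and using $\Delta_{d_0}=0$ and \eqref{eq:wz}, we get $\|\Delta_{d_m}(v_m)-\sum_{j\le m}z_j\|\le4$. Finally $\Delta_{d_m}(v_m)=f(v_m+d_m)-f(v_m)$ and $\|d_m\|=m^{1/p}$, so \eqref{eq:CL} gives (a).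

\emph{Property (c).} The $\rho$-closures $\overline{A_j}$ are nonempty, compact and decreasing, so there is $\beta^*\in\bigcap_j\overline{A_j}\subset K$. By step~3, $\rho(\beta_j,\beta^*)\le2^{-L_j}\delta_j$, whence $\sum_{n\le L_j}|\beta_j(n)-\beta^*(n)|\le2^{L_j}\rho(\beta_j,\beta^*)\le\delta_j$; this is why $L_j$ is fixed before $A_j$. By \eqref{eq:wz}, $\|\pi(z_j)-\beta_j\|_q\le2\delta_j$. Since $\gamma_j(n)\le|\pi(z_j)(n)-\beta_j(n)|+|\beta_j(n)-\beta^*(n)|$ for $n\le L_j$ and $\|\cdot\|_q\le\|\cdot\|_1$, we obtain $\|\gamma_j\|_q\le3\delta_j$.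
\end{proof}

\section{Spaces that embed into each other}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:both}]
Fix $p\ne q$ in $(1,\infty)$ and numbers $t_k\in(1,\infty)\setminus\{p\}$ with $t_k\to p$. Let $(p_n)$ be a sequence with values in $\{t_k:k\in\mathbb N\}$ that takes each of these values infinitely often, and let $Y$ be the corresponding space. For Banach spaces $E,E'$ let $E\oplus_qE'$ denote the direct sum with norm $(\|s\|^q+\|y\|^q)^{1/q}$. In $Y\oplus_qY$, as in $Y$, each exponent $t_k$ occurs in countably infinitely many blocks and no other exponent occurs, so relabeling the blocks gives a linear isometry of $Y\oplus_qY$ onto $Y$.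

Put $X=\ell_p\oplus_qY$. It is separable and reflexive, and $y\mapsto(0,y)$ embeds $Y$ linearly into $X$. Choosing $n_1<n_2<\cdots$ with $p_{n_k}=t_k$, we see that Proposition~\ref{prop:embed} applies; let $f:\ell_p\to Y$ satisfy \eqref{eq:constants}, and define $\Phi:X\to Y\oplus_qY$ by $\Phi(s,y)=(f(s),y)$. For $\xi=(s,y)$ and $\xi'=(s',y')$, the inequalities $\|f(s)-f(s')\|\le20\|s-s'\|+1$ and $\frac14\|s-s'\|\le\|f(s)-f(s')\|+1$, together with the triangle inequality for the $\ell_q$-norm on $\mathbb R^2$, give
\[
\tfrac14\|\xi-\xi'\|-1\le\|\Phi(\xi)-\Phi(\xi')\|\le20\|\xi-\xi'\|+1 .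
\]
So $X$ coarse Lipschitzly embeds into $Y\oplus_qY$, hence into $Y$.

If $\Psi:X\to Y$ were a weakly sequentially continuous coarse Lipschitz embedding, then so would be the map $s\mapsto\Psi(s,0)$ from $\ell_p$ to $Y$, because $s\mapsto(s,0)$ is a linear isometry. Theorem~\ref{thm:full} excludes this, since $p\notin\{q,p_1,p_2,\dots\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga, \emph{On asymptotically uniformly smoothness and nonlinear geometry of Banach spaces}, arXiv:1808.03254 (2018).

\bibitem{DU}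
Diestel and Uhl, \emph{Vector Measures}.

\end{thebibliography}
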